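# Homogeneous boxes of polynomial size in 3-graphs that omit a pattern with a singleton part

## 1. The guess "a fixed power of $\varepsilon$", and four small tests

Take a large $3$-partite $3$-graph $H$ that omits a fixed small pattern $T$, and look for a large box $V_1'\times V_2'\times V_3'$ on which $H$ is almost empty or almost full, up to an error $\varepsilon$. Suppose that one of the three parts of $T$ is a single vertex. How large a box can we promise? The natural first guess is that each side of the box can occupy a fraction $\varepsilon^{C}$ of its part, with $C$ depending only on $T$. We first make this precise and then test it.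

**Conventions.** All sets are finite. $H$ has parts $V_1,V_2,V_3$, every edge has one vertex in each part, and for $x\in V_1$, $y\in V_2$, $z\in V_3$ we write $H(x,y,z)=1$ if $\{x,y,z\}\in E(H)$ and $H(x,y,z)=0$ otherwise. For nonempty $V_i'\subseteq V_i$,
$$d(V_1',V_2',V_3')=\frac{e_H(V_1',V_2',V_3')}{|V_1'||V_2'||V_3'|},$$
where $e_H(V_1',V_2',V_3')$ counts the edges with one vertex in each $V_i'$. The *link* of a vertex is the bipartite graph between the two other parts formed by the pairs that complete this vertex to an edge. Two vertices in the same part are *twins* if they have the same link.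

**Tripartitely induced copies.** Let $T$ be a tripartite $3$-graph with parts $X,Y,Z$. A *tripartitely induced copy* of $T$ in $H$ is an injective map $\varphi$ that sends $X,Y,Z$ into the three distinct parts of $H$, according to some bijection between $\{X,Y,Z\}$ and $\{V_1,V_2,V_3\}$, such that for all $x\in X,y\in Y,z\in Z$ we have $\{x,y,z\}\in E(T)$ if and only if $\{\varphi(x),\varphi(y),\varphi(z)\}\in E(H)$. If there is none, $H$ is *$T$-free*. Note that every bijection of the parts is forbidden, and that only triples across the three parts are tested.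

*Example.* Let $X=\{x_0\}$, $Y=\{y_0\}$, $Z=\{z_1,z_2\}$, with the single edge $x_0y_0z_1$. A copy consists of two vertices in two different parts of $H$, together with two vertices of the third part, one of which completes them to an edge while the other does not. Here $z_1,z_2$ are not twins. If we add a vertex $z_3$ in no edge, then $z_2,z_3$ are twins.

**The statement under discussion, for a given $T$, $\varepsilon$, $\delta$.** If $H$ is $3$-partite on parts of size $n$ each and $T$-free, then there are $V_i'\subseteq V_i$ with $|V_i'|\ge\delta n$ and $d(V_1',V_2',V_3')\in[0,\varepsilon]\cup[1-\varepsilon,1]$.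

For $T$ with a singleton part the known result is that some $\delta\ge 2^{-\mathrm{poly}(1/\varepsilon)}$ works. The guess, that $\delta=\varepsilon^{C}$ with $C=C(T)$ works for all $0<\varepsilon<1/2$, is a conjecture; the source of the problem is the paper of Lior Gishboliner, Asaf Shapira and Yuval Wigderson, "Is it easy to regularize a hypergraph with easy links?", arXiv:2506.15582 (2025). The guess is correct, and we shall prove it.

**Test 1: $1\times1\times1$.** If $T$ is one edge, a $T$-free $H$ is empty. If $T$ is three vertices and no edge, a $T$-free $H$ is complete. In both cases $\delta=1$ works.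

**Test 2: the example above.** If $H(x,y,z)=1$ and $H(x,y,z')=0$, we have a copy. So $H$ does not change when we change the third coordinate and, since all bijections are forbidden, it does not change when we change the first or the second. Any two triples are connected by three such changes, so $H$ is constant and $\delta=1$ works again.

**Test 3: the link of the singleton is a $2\times 2$ matching.** Let $T$ have edges $x_0y_1z_1$ and $x_0y_2z_2$ only. Now $H$ is $T$-free exactly when, in the link of every vertex, any two neighborhoods of vertices on one side are nested. One such link, say on $Y\times Z$ with $|Y|=|Z|=n$, is easy to handle. Order $Y$ so that the neighborhoods increase, and let $y^*$ be in position $\lceil n/2\rceil$. If $|N(y^*)|\ge n/2$, then the at least $n/2$ vertices from position $\lceil n/2\rceil$ on are all complete to $N(y^*)$. Otherwise the first $\lceil n/2\rceil$ vertices have no neighbor in $Z\setminus N(y^*)$, which has more than $n/2$ elements. So each single link has a perfectly homogeneous rectangle with both sides at least $n/2$. A concrete $T$-free $H$ is $V_i=\{1,\dots,n\}$,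 $n$ even, with $H(x,y,z)=1$ iff $x+y+z>3n/2$; here the box $\{1,\dots,n/2\}^3$ is empty. For a general $T$-free $H$, however, every $x$ comes with its own rectangle, and we need one rectangle that serves many $x$ at once. This will be the real issue.

**Test 4: no singleton.** Let $T$ have parts of size two and the single edge $x_1y_1z_1$. In each part the two vertices are not twins. Let $H(x,y,z)=g(y,z)$ with $g$ random. All vertices of $V_1$ have the same link in $H$, so whichever part of $T$ were sent into $V_1$ would consist of twins. Hence $H$ is $T$-free. But $H$ looks like a random bipartite graph and has no large homogeneous box; the calculation is in Section 7. So a condition on $T$ is needed, and the test suggests what it is: some part should consist of twins.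

## 2. What will be proved

We assume that the parts of $T$ are nonempty. This costs nothing: if a non-singleton part is empty, add an isolated vertex to it; a $T$-free $H$ stays free of the larger $3$-graph, because a copy of the larger one contains a copy of $T$.

**Theorem 1.** Let $T$ have a singleton part and let $s\ge2$ be the sum of the sizes of the other two parts. The statement under discussion holds with $\delta=\varepsilon^{170s^4}$ for all $0<\varepsilon<1/2$ and all $n\ge1$. Moreover, there is $\beta\in\{0,1\}$ such that for *every* $x\in V_1'$, at most $\varepsilon|V_2'||V_3'|$ pairs $(y,z)\in V_2'\times V_3'$ have $H(x,y,z)\ne\beta$.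

**Theorem 2.** For a tripartite $3$-graph $T$ with nonempty parts the following are equivalent:

* (a) some part of $T$ consists of pairwise twins (for instance, is a singleton);
* (b) there is $C=C(T)$ such that the statement under discussion holds for $T$ with $\delta=\varepsilon^C$ for all $0<\varepsilon<1/2$;
* (c) for some $0<\varepsilon<1/2$ there is some $\delta>0$ for which the statement holds.

**Theorem 3.** For $k\ge4$ let $T_k$ have parts $\{x_0\},\{y_1,\dots,y_k\},\{z_1,\dots,z_k\}$ and edges $x_0y_iz_j$, $i\ne j$. Any $C$ admissible for $T_k$ satisfies $C\ge\frac{k-3}2-\frac1{2k}$.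

So the exponent cannot be independent of $T$: it must grow at least linearly in $|V(T)|$.

## 3. Padding the link to a matrix with distinct rows

Theorem 1 and the implication (a)$\Rightarrow$(b) follow from one proposition about a square $0/1$-matrix $F$, which plays the role of the link of the singleton. It is stated with probabilities so that it also covers a part of several twins.

**Proposition 4.** Let $s\ge2$ and let $F$ be an $s\times s$ $0/1$-matrix with pairwise distinct rows. Let $H\subseteq V_1\times V_2\times V_3$ with the $V_i$ finite and nonempty, and let $0<\varepsilon<1/2$. Suppose that for some $0\le\omega\le\varepsilon^{200s^5}$, with independent uniform random vertices,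
$$\Pr_{x,\ y_1,\dots,y_s,\ z_1,\dots,z_s}\big[H(x,y_i,z_j)=F_{ij}\ \forall i,j\big]\le\omega,\tag{1}$$
$$\Pr_{y,\ x_1,\dots,x_s,\ z_1,\dots,z_s}\big[H(x_i,y,z_j)=F_{ij}\ \forall i,j\big]\le\omega,\tag{2}$$
$$\Pr_{z,\ x_1,\dots,x_s,\ y_1,\dots,y_s}\big[H(x_i,y_j,z)=F_{ij}\ \forall i,j\big]\le\omega.\tag{3}$$
Then there are $V_i'\subseteq V_i$ with $|V_i'|\ge\varepsilon^{170s^4}|V_i|$ and $\beta\in\{0,1\}$ such that for every $x\in V_1'$ at most $\varepsilon|V_2'||V_3'|$ pairs $(y,z)\in V_2'\times V_3'$ have $H(x,y,z)\ne\beta$.

The conclusion puts $d(V_1',V_2',V_3')$ in $[0,\varepsilon]$ if $\beta=0$ and in $[1-\varepsilon,1]$ if $\beta=1$.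

**Deduction of Theorem 1 and of (a)$\Rightarrow$(b).** The purpose is to turn $T$ into a matrix $F$ and to verify (1)–(3). Name the parts so that $X$ consists of pairwise twins, and put $c=|X|$ (so $c=1$ in Theorem 1), $a=|Y|$, $b=|Z|$, $s=a+b\ge 2$. Let $F_0$ be the $a\times b$ matrix with $F_0(y,z)=1$ iff $\{x,y,z\}\in E(T)$. Because the vertices of $X$ are twins, this does not depend on $x\in X$. Its rows may coincide, so we pad:
$$F=\begin{pmatrix}F_0&I_a\\ I_b&0\end{pmatrix}.$$
This matrix is $s\times s$. Its rows are distinct: the first $a$ rows differ in the block $I_a$, the last $b$ rows differ in the block $I_b$, and each of the first $a$ rows has a $1$ in the last $a$ columns, where the other rows vanish. Its columns are distinct by the same argument: the first $b$ columns differ in $I_b$, the last $a$ columns differ in $I_a$, and each of the first $b$ columns has a $1$ in the last $b$ rows, where the other columns vanish.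

Suppose that $y_1,\dots,y_s\in V_2$, $z_1,\dots,z_s\in V_3$ and $c$ distinct vertices $x\in V_1$ all satisfy $H(x,y_i,z_j)=F_{ij}$ for all $i,j$. The rows of $F$ are distinct, so the $y_i$ are distinct; the columns are distinct, so the $z_j$ are distinct. Send $X$ to the $c$ vertices $x$, send $Y$ to $y_1,\dots,y_a$ and $Z$ to $z_1,\dots,z_b$. This is a tripartitely induced copy of $T$. So if $H$ is $T$-free, then for each choice of $(y_i),(z_j)$ at most $c-1$ vertices $x$ work, and the probability in (1) is at most $(c-1)/n$. The same argument with $X\to V_2$, $Y\to V_1$, $Z\to V_3$ bounds (2), and with $X\to V_3$, $Y\to V_1$, $Z\to V_2$ it bounds (3).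

If $c=1$, Proposition 4 applies with $\omega=0$ and gives Theorem 1. Let $c\ge2$. If $n\ge c\,\varepsilon^{-200s^5}$, then $(c-1)/n\le\varepsilon^{200s^5}$, and Proposition 4 applies. If $n<c\,\varepsilon^{-200s^5}$, take each $V_i'$ to be a single vertex: the density is $0$ or $1$, and $1\ge\delta n$ for $\delta=\varepsilon^{200s^5}/c$. Since $\varepsilon<1/2$, we have $\varepsilon^{\log_2c}\le 1/c$, so (b) holds with $C=200s^5+\log_2c$. $\square$

It remains to prove Proposition 4, which is the subject of Sections 4 to 6.

## 4. Boxes found link by link do not line up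

Write $L_x\subseteq V_2\times V_3$ for the link of $x\in V_1$. The sensible first approach is to find a homogeneous rectangle in each $L_x$ and then to look for a common one. The first half works. For a bipartite graph $L\subseteq Y\times Z$ with indicator $L(y,z)$ and a nonempty $B\subseteq Z$ put
$$p_B(y)=\frac{|\{z\in B:L(y,z)=1\}|}{|B|},\qquad q_B(y)=p_B(y)\big(1-p_B(y)\big).$$
Equivalently, $q_B(y)=\Pr_{u,u'\in B}[L(y,u)=1,\ L(y,u')=0]$ for independent uniform $u,u'$. So $q_B(y)$ is large if $y$ splits $B$, and small if $y$ is nearly constant on $B$.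

**A rectangle in one link.** Suppose that no $y_1,\dots,y_s\in Y$ and $z_1,\dots,z_s\in Z$ have $L(y_i,z_j)=F_{ij}$ for all $i,j$. Let $\gamma=\varepsilon/2$. Build $y_1,y_2,\dots$ greedily, keeping the sets $B_j=\{z:L(y_i,z)=F_{ij}\text{ for all chosen } i\}$, which start as $B_j=Z$; as the next vertex take any $y$ with $q_{B_j}(y)\ge\gamma$ for all $j$. Each choice shrinks every $B_j$ by a factor at least $\gamma$, because both $p_{B_j}(y)$ and $1-p_{B_j}(y)$ are at least $q_{B_j}(y)$. If we could choose $s$ vertices, all $B_j$ would be nonempty at the end and any $z_j\in B_j$ would give the pattern $F$. So the process stops earlier: every $y$ has some $j$ with $q_{B_j}(y)<\gamma$. Some $j$ serves at least $|Y|/s$ vertices $y$. For these, since $\max(p,1-p)\ge\frac12$, we have $p_{B_j}(y)<2\gamma=\varepsilon$ or $1-p_{B_j}(y)<\varepsilon$. The more frequent alternative gives a set $A$ with $|A|\ge|Y|/(2s)$ and $|B_j|\ge\gamma^s|Z|$, and $A\times B_j$ is homogeneous up to $\varepsilon$.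

**Where this stops.** Every $x$ now has a polynomially large rectangle $A^x\times B^x$. The number of possible rectangles is exponential in $n$, so pigeonholing over them is useless. The set $B^x$ is under some control: it is cut out by the few vertices $y_1,\dots,y_t$. But $A^x$ is the set of *all* $y$ that are nearly constant on $B^x$ with a given value, and this depends on the whole link.

The following example shows both what is missing and what is needed. Let $H(x,y,z)=g(x,y)$ with $g$ random, and let $N(x)=\{y:g(x,y)=1\}$. Then $L_x=N(x)\times V_3$, and the link of $y\in V_2$ is $\{x:g(x,y)=1\}\times V_3$. In these links only patterns of the form "rectangle" occur, that is, the set of ones is $R\times S$, with $R$ or $S$ possibly empty. So if the link of the singleton of $T$ is not of this form, no copy of $T$ sends the singleton to $V_1$ or $V_2$. In each $L_x$ the greedy process stops at once, with $t=0$, $B^x=V_3$ and $A^x$ equal to $N(x)$ or to its complement. These sets vary randomly with $x$, and for large $n$ there is no large homogeneous box at all (Section 7, with the coordinates renamed).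 Hence forbidding $T$ only in the links of $V_1$, or even of $V_1\cup V_2$, cannot suffice; we must use all three directions.

The example also points to the cure. Each set $A^x=N(x)$ is cut out by *one* vertex of $V_3$: for any $w\in V_3$, we have $N(x)=\{y:H(x,y,w)=1\}$. If $A^x$ and $B^x$ are always cut out by boundedly many *test vertices* $h\in V_2\cup V_3$, with the same test vertices for many $x$, then how $A^x$ and $B^x$ vary with $x$ is governed by the links of the test vertices. By (2) and (3), those links essentially omit $F$, so they have few essentially different neighborhoods. That would line up the boxes.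

So two things must be done: replace the set of nearly constant $y$ by a set cut out by test vertices (Section 5), and carry out the alignment (Section 6).

## 5. Rectangles cut out by few test vertices

The difficulty is that the nearly constant vertices may be a minority of $Y$, and a single test $L(y,u)=\beta$ with $u\in B_m$ does not isolate them. The way out is to test that $y$ *splits* some of the other sets. A pair $u_j,u_j'\in B_j$ with $L(y,u_j)=1$, $L(y,u_j')=0$ certifies that $y$ is not constant on $B_j$, and a random pair passes with probability exactly $q_{B_j}(y)$. If hardly any $y$ splits all of $B_1,\dots,B_s$, then there is a first $m$ such that vertices chosen with bias towards splitting $B_1,\dots,B_{m-1}$ rarely split $B_m$. Vertices that pass the tests for $j<m$ are therefore mostly nearly constant on $B_m$, and then one further vertex $u\in B_m$ reads off the constant.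

Fix $0<\varepsilon_1<1$ and put $\eta=\varepsilon_1/16$, $\theta=\frac12\eta^s$, $\alpha=\theta^s$. Since $s\ge2$, $\theta\le2^{-9}$. Let $\mu,\nu$ be the uniform probability measures on $Y$, $Z$.

**Good tuples.** For $y_1,\dots,y_s\in Y$, $w_1,\dots,w_{2s-1}\in Z$ and a *type* $(t,m,\beta)\in\{0,\dots,s-1\}\times\{1,\dots,s\}\times\{0,1\}$ let
$$A=\{y:L(y,w_{2j-1})=1,\ L(y,w_{2j})=0\ (1\le j<m),\ L(y,w_{2m-1})=\beta\},$$
$$B=\{z:L(y_i,z)=F_{im}\ (1\le i\le t)\}.$$
The tuple $(\vec y,\vec w)$ is *good for $L$ with type $(t,m,\beta)$* if $|A|\ge\alpha|Y|$, $|B|\ge\alpha|Z|$, and at most $\varepsilon_1|A||B|$ pairs $(y,z)\in A\times B$ have $L(y,z)\ne\beta$.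

*Example.* Let $Y=Z=\{1,\dots,n\}$ and $L(y,z)=1$ iff $y\le z$. For the type $(0,1,1)$ we have $B=Z$ and $A=\{y:y\le w_1\}$. The pairs in $A\times B$ with $L=0$ number $\sum_{y\le w_1}(y-1)=w_1(w_1-1)/2$. So the tuple is good with this type exactly when $w_1\ge\alpha n$ and $w_1-1\le2\varepsilon_1n$. For large $n$ this has probability close to $\min(1,2\varepsilon_1)-\alpha$, a polynomial amount.

**Lemma 5.** Let $\omega_L=\Pr_{\vec y\in Y^s,\vec z\in Z^s}[L(y_i,z_j)=F_{ij}\ \forall i,j]$. If $\omega_L<(\theta^2/2)^s$, then a uniformly random $(\vec y,\vec w)\in Y^s\times Z^{2s-1}$ is good for $L$ with some type with probability at least $\theta^{4s}$.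

*Proof.*

**Step A: a random greedy embedding gets stuck.** This step finds, with good probability over $y_1,\dots,y_t$, large sets $B_j$ that are rarely all split by the same $y$. For $0\le t\le s$ let $B_j^t=\{z:L(y_i,z)=F_{ij}\ \forall i\le t\}$, and let $E_t$ be the event $\prod_{j=1}^s\nu(B_j^t)\ge\theta^t$. On $E_t$ all $B_j^t$ are nonempty, and we put $Q^{(t)}=\mathbb E_y\prod_{j=1}^sq_{B_j^t}(y)$. Let $\pi_t=\Pr[E_t\text{ and }Q^{(t)}<2\theta]$.

*Claim 1: for some $t\le s-1$ we have $\pi_t\ge\theta^t2^{-t-1}$.* Suppose that $E_t$ holds and $Q^{(t)}\ge2\theta$, for some $t\le s-1$. The random variable $W=\prod_jq_{B_j^t}(y)$ lies in $[0,1]$, so $2\theta\le\mathbb E W\le\Pr[W\ge\theta]+\theta$, and thus $W\ge\theta$ with probability at least $\theta$ over $y=y_{t+1}$. For such $y$, the measure $\nu(B_j^{t+1})$ equals $\nu(B_j^t)p_{B_j^t}(y)$ or $\nu(B_j^t)(1-p_{B_j^t}(y))$, according to $F_{t+1,j}$, and so is at least $\nu(B_j^t)q_{B_j^t}(y)$. Multiplying over $j$ gives $\prod_j\nu(B_j^{t+1})\ge\theta^t\cdot\theta$, so $E_{t+1}$ holds. Hence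
$$\Pr[E_{t+1}]\ge\theta\big(\Pr[E_t]-\pi_t\big).\tag{4}$$
If the claim fails, then starting from $\Pr[E_0]=1$ (all $B_j^0=Z$), (4) gives by induction $\Pr[E_{t+1}]\ge\theta(\theta^t2^{-t}-\theta^t2^{-t-1})=\theta^{t+1}2^{-t-1}$, so $\Pr[E_s]\ge\theta^s2^{-s}$. Given $E_s$, random $z_1,\dots,z_s$ satisfy $z_j\in B_j^s$ for all $j$ with probability $\prod_j\nu(B_j^s)\ge\theta^s$, and then $L(y_i,z_j)=F_{ij}$ for all $i,j$. So $\omega_L\ge\theta^{2s}2^{-s}=(\theta^2/2)^s$, a contradiction.

**Step B: the first set that is not split.** This step chooses $m$. Fix $t$ as in Claim 1, fix $y_1,\dots,y_t$ with $E_t$ and $Q^{(t)}<2\theta=\eta^s$, and write $B_j=B_j^t$. Let $Q_m=\mathbb E_y\prod_{j\le m}q_{B_j}(y)$. Then $Q_0=1$ and $Q_s<\eta^s$, so there is a least $m\in\{1,\dots,s\}$ with $Q_m<\eta Q_{m-1}$. Put $Q=Q_{m-1}$. By minimality, $Q\ge\eta^{m-1}\ge\eta^{s}=2\theta$.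

**Step C: testing that $y$ splits $B_1,\dots,B_{m-1}$.** This step produces a set $A^*$, cut out by test vertices, on which $q_{B_m}$ is small on average. Choose $u_j,u_j'$ $(j<m)$ independently and uniformly in $B_j$, and let $A^*=\{y:L(y,u_j)=1,\ L(y,u_j')=0\ \forall j<m\}$. For fixed $y$, independence gives $\Pr[y\in A^*]=\prod_{j<m}q_{B_j}(y)$. Averaging over $y$,
$$\mathbb E\,\mu(A^*)=Q,\qquad\mathbb E\Big[\tfrac1{|Y|}\sum_{y\in A^*}q_{B_m}(y)\Big]=Q_m.\tag{5}$$
Let $G$ be the event that $\mu(A^*)\ge Q/4$ and $\sum_{y\in A^*}q_{B_m}(y)\le\frac{\varepsilon_1}8|A^*|$.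

*Claim 2: $\Pr[G]>Q/4$.* Suppose that $\Pr[G]\le Q/4$. When $\mu(A^*)\ge Q/4$ and $G$ fails, $\frac1{|Y|}\sum_{y\in A^*}q_{B_m}(y)\ge\frac{\varepsilon_1}8\mu(A^*)$. With (5),
$$Q_m\ge\tfrac{\varepsilon_1}8\,\mathbb E\big[\mu(A^*)\mathbf 1_{\mu(A^*)\ge Q/4}\mathbf 1_{G^c}\big]\ge\tfrac{\varepsilon_1}8\Big(\mathbb E\,\mu(A^*)-\tfrac Q4-\Pr[G]\Big)\ge\tfrac{\varepsilon_1}8\Big(Q-\tfrac Q4-\tfrac Q4\Big)=\eta Q,$$
where the second inequality drops the part with $\mu(A^*)<Q/4$, which contributes at most $Q/4$, and the part on $G$, which contributes at most $\Pr[G]$ because $\mu\le1$. This contradicts $Q_m<\eta Q$.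

**Step D: reading off the constant.** This step turns $A^*$ into the set $A$ of a good tuple. Suppose $G$ holds and choose $u\in B_m$ uniformly, independently of the rest. For fixed $y$ and independent uniform $z,u\in B_m$, $\Pr[L(y,z)\ne L(y,u)]=2q_{B_m}(y)$. So the expected proportion of pairs $(y,z)\in A^*\times B_m$ with $L(y,z)\ne L(y,u)$ is $\frac1{|A^*|}\sum_{y\in A^*}2q_{B_m}(y)\le\varepsilon_1/4$. By Markov's inequality, with probability at least $\frac12$ over $u$ this proportion is at most $\varepsilon_1/2$. In that case choose $\beta$ such that $A=\{y\in A^*:L(y,u)=\beta\}$ has $|A|\ge|A^*|/2$. For $y\in A$, a pair with $L(y,z)\ne\beta$ is a pair with $L(y,z)\ne L(y,u)$, so at most $\frac{\varepsilon_1}2|A^*||B_m|\le\varepsilon_1|A||B_m|$ pairs in $A\times B_m$ have $L\ne\beta$. As to sizes,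
$$\mu(A)\ge\tfrac Q8\ge\tfrac\theta4\ge\theta^2\ge\alpha,\qquad\nu(B_m)\ge\prod_j\nu(B_j)\ge\theta^t\ge\alpha.$$
So if $w_{2j-1}=u_j$, $w_{2j}=u_j'$ for $j<m$ and $w_{2m-1}=u$, the tuple is good with type $(t,m,\beta)$, whatever the remaining coordinates are.

**Step E: the probability.** This step replaces the vertices drawn in the sets $B_j$ by uniform vertices of $Z$. For uniform $\vec w\in Z^{2s-1}$, the probability that $w_{2j-1},w_{2j}\in B_j$ for $j<m$ and $w_{2m-1}\in B_m$ is $\nu(B_m)\prod_{j<m}\nu(B_j)^2\ge\big(\prod_{j=1}^s\nu(B_j)\big)^2\ge\theta^{2t}$. Conditionally on this, these vertices are independent and uniform in their sets, so they behave as the $u_j,u_j',u$ above. Given $y_1,\dots,y_t$, the tuple is thus good with probability at least $\theta^{2t}\cdot\frac Q4\cdot\frac12\ge\theta^{2t}\cdot\frac\theta2\cdot\frac12$. Together with Claim 1, the total probability is at least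
$$\theta^t2^{-t-1}\cdot\theta^{2t}\cdot\tfrac\theta4=\theta^{3t+1}2^{-t-3}\ge\theta^{3s-2}2^{-s-2}\ge\theta^{4s},$$
using $t\le s-1$ and, in the last inequality, $2^{-s-2}\ge\theta^{s+2}$. $\square$

## 6. Lining up the rectangles: proof of Proposition 4

We need one textbook fact. A family $\mathcal F$ of subsets of a finite set *shatters* a set $S$ if every subset of $S$ has the form $D\cap S$ with $D\in\mathcal F$; the set $D\cap R$ is the *trace* of $D$ on $R$. For instance, the initial segments $\emptyset,\{1\},\{1,2\}$ of $\{1,2\}$ shatter $\{1\}$ and $\{2\}$ but not $\{1,2\}$, since $\{2\}$ is not a trace. The Sauer–Shelah lemma says: a family of more than $\sum_{i\le s-1}\binom{r'}i$ distinct subsets of an $r'$-element set shatters some set of size $s$.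

**Parameters.** Put $\varepsilon_1=\varepsilon/3$, with $\eta=\varepsilon_1/16=\varepsilon/48$, $\theta=\frac12\eta^s$, $\alpha=\theta^s$ as in Section 5, and
$$P=\theta^{4s},\quad\rho=\frac P{8s^2},\quad\kappa=\frac{\varepsilon_1\alpha}{4s},\quad r=\Big\lceil\frac{49s^4}{\kappa^2}\Big\rceil,\quad M=(r+1)^{3s^2},\quad\lambda=\frac1{2M^2}.$$
Note the order: $\alpha$, which governs the sizes of $V_2'$ and $V_3'$, is fixed first, and only then the precision $\kappa$, a small multiple of $\varepsilon_1\alpha$. This keeps all losses polynomial.

**Step 0: numerical bounds.** This step collects the inequalities used later; all use $\varepsilon<\frac12$, $s\ge2$ and $s\le2^s$, so that constants $\le2^i$ cost a factor $\varepsilon^i$ and a factor $1/s$ is at least $\varepsilon^s$.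

* Since $\varepsilon^6<1/64<1/48$, $\eta\ge\varepsilon^7$. So $\theta\ge\varepsilon^{7s+1}\ge\varepsilon^{8s}$ and $\alpha\ge\varepsilon^{8s^2}$.
* $\kappa=\varepsilon\alpha/(12s)\ge\varepsilon^{8s^2+s+5}\ge\varepsilon^{11s^2}$, as $3s^2\ge s+5$.
* $r+1\le\frac{49s^4}{\kappa^2}+2\le\frac{51s^4}{\kappa^2}\le\varepsilon^{-(22s^2+4s+6)}\le\varepsilon^{-26s^2}$, as $4s^2\ge4s+6$. Hence $M\le\varepsilon^{-78s^4}$.
* $P\ge\varepsilon^{32s^2}$ and $\rho\ge\varepsilon^{32s^2+2s+3}\ge\varepsilon^{34s^2}$, as $2s^2\ge2s+3$.

From these we get the four bounds that matter: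
$$\lambda\rho=\frac\rho{2M^2}\ge\varepsilon^{156s^4+34s^2+1}\ge\varepsilon^{170s^4},\qquad\alpha\ge\varepsilon^{170s^4},\tag{6}$$
since $14s^4\ge56s^2\ge34s^2+1$;
$$\frac{\rho^s}{6sM^sr^s}>\varepsilon^{34s^3+78s^5+26s^3+s+3}=\varepsilon^{78s^5+60s^3+s+3}\ge\varepsilon^{100s^5}\ge\sqrt\omega,\tag{7}$$
since $22s^5\ge88s^3\ge60s^3+s+3$, with strict inequality because $r<r+1$;
$$\frac P{12s}\ge\varepsilon^{32s^2+s+4}\ge\varepsilon^{100s^5}\ge\sqrt\omega;\tag{8}$$
$$\tfrac12(\theta^2/2)^s\ge\varepsilon^{16s^2+s+1}\ge\varepsilon^{200s^5}\ge\omega.\tag{9}$$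

**Step 1: the same test vertices and the same type for many $x$.** We fix one tuple $(\vec y,\vec w)$ that is good for the links of many $x$ and whose vertices themselves have links that nearly omit $F$. The average over $x$ of $\omega_{L_x}$ is the probability in (1), so it is at most $\omega$. By Markov's inequality and (9), at most half of the $x\in V_1$ have $\omega_{L_x}\ge(\theta^2/2)^s$. So Lemma 5, with $Y=V_2$ and $Z=V_3$, applies to at least half of the $x$. Hence for random $x\in V_1$, $\vec y\in V_2^s$, $\vec w\in V_3^{2s-1}$, the tuple $(\vec y,\vec w)$ is good for $L_x$ with some type with probability at least $P/2$.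

For $y\in V_2$ let $\omega_y=\Pr_{\vec x\in V_1^s,\vec z\in V_3^s}[H(x_i,y,z_j)=F_{ij}\ \forall i,j]$, and for $z\in V_3$ let $\omega_z=\Pr_{\vec x\in V_1^s,\vec y\in V_2^s}[H(x_i,y_j,z)=F_{ij}\ \forall i,j]$. Call $v\in V_2\cup V_3$ *bad* if $\omega_v>\sqrt\omega$. By (2), (3) and Markov's inequality, a random vertex of $V_2$, or of $V_3$, is bad with probability at most $\sqrt\omega$; if $\omega=0$, all $\omega_v$ are $0$ and no vertex is bad. The tuple $(\vec y,\vec w)$ has $3s-1$ vertices, so it contains a bad vertex with probability at most $3s\sqrt\omega\le P/4$, by (8).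

Therefore, with probability at least $P/4$ over $(x,\vec y,\vec w)$, the tuple is good for $L_x$ with some type and has no bad vertex. So some $(\vec y,\vec w)$ without bad vertices is good, with some type, for $L_x$ for at least a $P/4$ fraction of $x\in V_1$. There are $2s^2$ types. So we can fix $(t,m,\beta)$ and $X_1\subseteq V_1$ with $|X_1|\ge\rho|V_1|$ such that for all $x\in X_1$ the sets
$$A^x=\{y:H(x,y,w_{2j-1})=1,\ H(x,y,w_{2j})=0\ (j<m),\ H(x,y,w_{2m-1})=\beta\},$$
$$B^x=\{z:H(x,y_i,z)=F_{im}\ (i\le t)\}$$
satisfy
$$|A^x|\ge\alpha|V_2|,\quad|B^x|\ge\alpha|V_3|,\quad\#\{(y,z)\in A^x\times B^x:H(x,y,z)\ne\beta\}\le\varepsilon_1|A^x||B^x|.\tag{10}$$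

**Step 2: many $x$ look alike from every test vertex.** This step produces one $x_0$ such that a polynomial proportion of $x\in X_1$ have nearly the same neighborhoods as $x_0$ in the links of all test vertices. Let $h$ range over the $g=t+2m-1\le3s-2$ test vertices $y_1,\dots,y_t,w_1,\dots,w_{2m-1}$. For $h=y_i$ put $W_h=V_3$ and $N_h(x)=\{z:H(x,y_i,z)=1\}$; for $h=w_l$ put $W_h=V_2$ and $N_h(x)=\{y:H(x,y,w_l)=1\}$. For $x_0\in X_1$ let
$$X_2(x_0)=\{x\in X_1:|N_h(x)\,\triangle\,N_h(x_0)|\le\kappa|W_h|\ \text{for all }h\}.$$

*Claim 3: $|X_2(x_0)|\ge\lambda|X_1|$ for some $x_0\in X_1$.* Suppose not. Draw $x_1,\dots,x_M$ independently and uniformly from $X_1$ and, independently of them, for each $h$ draw $r$ independent uniform points of $W_h$. We show first that the samples are likely to tell all the $x_i$ apart.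

By assumption, the probability that $x_j\in X_2(x_i)$ for some $i<j$ is at most $\frac{M^2}2\lambda=\frac14$. If $x_j\notin X_2(x_i)$, then for some $h$ the set $N_h(x_i)\triangle N_h(x_j)$ has more than $\kappa|W_h|$ elements, and the sample from $W_h$ misses it with probability at most $(1-\kappa)^r\le e^{-\kappa r}$. To bound this, note that $\ln(r+1)\le\sqrt r$: at $r=0$ both sides are $0$, and the derivative of $\sqrt r-\ln(1+r)$ is $\frac{(1-\sqrt r)^2}{2\sqrt r(1+r)}\ge0$. Also $\kappa\sqrt r\ge7s^2$ by the choice of $r$. Hence
$$\kappa r\ge7s^2\sqrt r\ge1+6s^2\ln(r+1)\ge\ln2+2\ln M=\ln(2M^2),\tag{11}$$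
so $e^{-\kappa r}\le1/(2M^2)$, and the union over pairs $i<j$ contributes at most $\frac{M^2}2\cdot\frac1{2M^2}=\frac14$. Therefore, with probability at least $\frac12$, the $M$ vectors of traces of $(N_h(x_i))_h$ on the samples are pairwise distinct.

Suppose this happens. Then some $h$ has more than $(r+1)^{s-1}$ distinct traces on its sample. Otherwise $M\le(r+1)^{(s-1)g}$; but $(s-1)(3s-2)<3s^2$, so the right side is less than $(r+1)^{3s^2}=M$. For this $h$ let $r'\le r$ be the number of distinct points in the sample. We have $\sum_{i\le s-1}\binom{r'}i\le(r+1)^{s-1}$, because a set of at most $s-1$ points can be listed, in a fixed order, as a word of length $s-1$ over these $r'$ points and one padding symbol. By the Sauer–Shelah lemma, $s$ distinct sample points of $W_h$ are shattered by the traces. In particular each row of $F$ is realized on these $s$ points by some $x_i$. The rows of $F$ are pairwise distinct, so we obtain $s$ of the $x_i$, with distinct indices, and $s$ sample points, with distinct indices, whose incidence pattern is $F$.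

There are $g\le3s-2$ choices of $h$, so for some fixed $h$ this happens with probability at least $\frac1{2g}\ge\frac1{6s}$. There are at most $M^sr^s$ choices of the indices, and for each fixed choice of distinct indices the chosen elements are $s$ independent uniform elements of $X_1$ and $s$ independent uniform elements of $W_h$. By the union bound, such elements have incidence pattern $F$ with probability at least $\frac1{6sM^sr^s}$. Uniform elements of $V_1$ all fall into $X_1$ with probability at least $\rho^s$, so
$$\omega_h\ge\frac{\rho^s}{6sM^sr^s}>\sqrt\omega$$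
by (7). So $h$ is bad, contrary to the choice of $(\vec y,\vec w)$. This proves Claim 3.

**Step 3: the box of $x_0$ serves all similar $x$.** This step combines (10) with Claim 3. Take $x_0$ from Claim 3 and put $V_1'=X_2(x_0)$, $V_2'=A^{x_0}$, $V_3'=B^{x_0}$. Then $|V_1'|\ge\lambda\rho|V_1|$, $|V_2'|\ge\alpha|V_2|$ and $|V_3'|\ge\alpha|V_3|$, and by (6) each is at least an $\varepsilon^{170s^4}$ fraction.

Let $x\in V_1'$. Whether $y\in A^x$ is determined by the memberships of $y$ in $N_{w_l}(x)$, $l\le2m-1$. So an element of $A^x\triangle A^{x_0}$ lies in some $N_{w_l}(x)\triangle N_{w_l}(x_0)$. In the same way, $B^x$ is determined by the sets $N_{y_i}(x)$, $i\le t$. Hence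
$$|A^x\triangle V_2'|\le2s\kappa|V_2|=\tfrac{\varepsilon_1}2\alpha|V_2|\le\tfrac{\varepsilon_1}2|V_2'|,\qquad|B^x\triangle V_3'|\le s\kappa|V_3|=\tfrac{\varepsilon_1}4\alpha|V_3|\le\tfrac{\varepsilon_1}4|V_3'|.$$
In particular $|A^x||B^x|\le(1+\frac{\varepsilon_1}2)(1+\frac{\varepsilon_1}4)|V_2'||V_3'|\le2|V_2'||V_3'|$. A pair $(y,z)\in V_2'\times V_3'$ with $H(x,y,z)\ne\beta$ either lies in $A^x\times B^x$, or has $y\notin A^x$, or has $z\notin B^x$. Using (10) for the first kind, which is allowed as $x\in X_1$, the number of such pairs is at most
$$\varepsilon_1|A^x||B^x|+|V_2'\setminus A^x||V_3'|+|V_2'||V_3'\setminus B^x|\le\big(2+\tfrac12+\tfrac14\big)\varepsilon_1|V_2'||V_3'|\le3\varepsilon_1|V_2'||V_3'|=\varepsilon|V_2'||V_3'|.$$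
This proves Proposition 4, and with Section 3 it proves Theorem 1 and the implication (a)$\Rightarrow$(b) of Theorem 2. $\square$

## 7. Random 3-graphs that ignore one coordinate

We complete Theorem 2. The implication (b)$\Rightarrow$(c) is trivial. For (c)$\Rightarrow$(a) we show that if (a) fails, then (c) fails, by the construction of Test 4. Suppose every part of $T$ contains two vertices that are not twins, and let $0<\varepsilon<\frac12$ and $\delta>0$ be arbitrary. Let $|V_1|=|V_2|=|V_3|=n$, let $g:V_2\times V_3\to\{0,1\}$ be uniformly random, and put $H(x,y,z)=g(y,z)$.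

**$H$ is $T$-free, for every $g$.** Any two vertices of $V_1$ have the same link in $H$. A copy $\varphi$ of $T$ sends some part $R$ of $T$ into $V_1$. For $v,v'\in R$ and $a,b$ in the two other parts of $T$, $\{v,a,b\}\in E(T)$ iff $\{\varphi(v),\varphi(a),\varphi(b)\}\in E(H)$ iff $\{\varphi(v'),\varphi(a),\varphi(b)\}\in E(H)$ iff $\{v',a,b\}\in E(T)$. So all vertices of $R$ are twins, which is impossible.

**No large box is homogeneous.** The density of a box in $H$ is the density of $g$ on $V_2'\times V_3'$. For fixed $V_2',V_3'$ of size at least $\delta n$, this is an average of at least $\delta^2n^2$ independent uniform bits. By Hoeffding's inequality and a union bound over at most $4^n$ pairs of sets, the probability that some such density lies outside $(\varepsilon,1-\varepsilon)$ is at most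
$$4^n\cdot2\exp\big(-2(\tfrac12-\varepsilon)^2\delta^2n^2\big),\tag{12}$$
which is less than $1$ for large $n$. For such $n$ there is a $g$ for which all boxes with $|V_i'|\ge\delta n$ have density in $(\varepsilon,1-\varepsilon)$. So (c) fails, and Theorem 2 is proved. $\square$

The same bound (12), with $V_1\times V_2$ in place of $V_2\times V_3$, shows that the $3$-graph $H(x,y,z)=g(x,y)$ of Section 4 has, for suitable $g$ and large $n$, no large homogeneous box. This confirms what was said there: forbidding only those copies of $T$ that send the singleton to $V_1$ or to $V_2$ is not enough. In the proof of Proposition 4, condition (3) entered exactly through the test vertices $w_l\in V_3$.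

## 8. The pattern $J-I$ and the growth of the exponent

We prove Theorem 3. The plan is to take a sparse random bipartite graph $G$ between $V_2$ and $V_3$, of density a few times $\varepsilon$, that contains no copy of the link of $x_0$ in $T_k$, and to let $H$ ignore the first coordinate. Such a graph has no box that is sparser than $\varepsilon$ unless the box is very small.

**Step 1: parameters.** This step fixes the size and density of the random graph. Let $k\ge4$, let $F=J-I$ be the $k\times k$ matrix with zeros exactly on the diagonal, and let $e=k^2-k$ be its number of ones. Let $\varepsilon\to0$ and put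
$$p=5\varepsilon,\qquad N=\Big\lfloor\big(p^{-(e-1)}/8\big)^{1/(2k)}\Big\rfloor,\qquad\ell=\Big\lceil\frac{30\ln N}p\Big\rceil.$$
Since $k\ge4$, $\frac{e-1}{2k}=\frac{k-1}2-\frac1{2k}>1$. Hence $N$ grows like a power of $1/p$ with exponent greater than $1$, and $\ell\le N$ for small $\varepsilon$. We make no attempt to optimize $N$.

**Step 2: a random bipartite graph with even density and no $F$.** Let $|V_2|=|V_3|=N$ and let each pair in $V_2\times V_3$ be an edge of $G$ independently with probability $p$.

For a fixed $\ell\times\ell$ box the number of edges is binomial with mean $p\ell^2$. By Chernoff's bounds, it is less than $p\ell^2/2$ with probability at most $e^{-p\ell^2/8}$ and more than $2p\ell^2$ with probability at most $e^{-p\ell^2/3}$. Since $p\ell\ge30\ln N$, the probability that some $\ell\times\ell$ box has fewer than $p\ell^2/2$ or more than $2p\ell^2$ edges is at most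
$$N^{2\ell}\cdot2e^{-p\ell^2/12}\le2N^{2\ell-2.5\ell}=o(1).$$
Call a *copy of $F$* a choice of distinct $y_1,\dots,y_k\in V_2$ and distinct $z_1,\dots,z_k\in V_3$ such that $y_iz_j\in E(G)$ for all $i\ne j$; nothing is required of the pairs $y_iz_i$. The expected number of copies is at most $N^{2k}p^e\le\frac{p^{-(e-1)}}8p^e=\frac p8$. So with probability at least $1-\frac p8$ there is no copy at all. For small $\varepsilon$ we can therefore fix a $G$ that has no copy of $F$ and in which every $\ell\times\ell$ box has density in $[p/2,2p]=[\frac52\varepsilon,10\varepsilon]$. The density of a box with both sides at least $\ell$ is the average of the densities of its $\ell\times\ell$ sub-boxes, so it lies in the same interval. For $\varepsilon<1/11$ this interval is contained in $(\varepsilon,1-\varepsilon)$.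

**Step 3: the 3-graph is $T_k$-free.** Let $|V_1|=N$ and $H(x,y,z)=1$ iff $yz\in E(G)$. Consider a tripartitely induced copy of $T_k$. If $x_0$ goes to $V_1$, then $\{y_i\}$ and $\{z_j\}$ go to $V_2$ and $V_3$ in one of the two orders, and since $F=F^{\mathsf T}$, in both cases $G$ contains a copy of $F$, which it does not. If $x_0$ goes to $V_2$ or to $V_3$, then one of $\{y_i\}$, $\{z_j\}$ goes into $V_1$. In the link of the image of $x_0$ all vertices of $V_1$ have the same neighborhood, while the rows of $F$ are distinct, and so are its columns. So there is no copy.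

**Step 4: comparing sizes.** Let $C$ be admissible for $T_k$, meaning that the statement under discussion holds with $\delta=\varepsilon^C$ for all $0<\varepsilon<\frac12$. Apply it to $H$ with $n=N$. If $\varepsilon^CN\ge\ell$, the resulting box would have $|V_2'|,|V_3'|\ge\ell$ and density in $[0,\varepsilon]\cup[1-\varepsilon,1]$, but by Step 2 its density lies in $(\varepsilon,1-\varepsilon)$. So $\varepsilon^CN<\ell$ for all small $\varepsilon$. Now $N=\Theta_k\big(\varepsilon^{-(k^2-k-1)/(2k)}\big)$ and $\ell=O_k\big(\varepsilon^{-1}\log(1/\varepsilon)\big)$, so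
$$\varepsilon^{\,C-\frac{k^2-k-1}{2k}+1}=O_k\big(\log(1/\varepsilon)\big)\qquad(\varepsilon\to0).$$
If the exponent on the left were negative, the left side would exceed every multiple of $\log(1/\varepsilon)$. Hence
$$C\ge\frac{k^2-k-1}{2k}-1=\frac{k^2-3k-1}{2k}=\frac{k-3}2-\frac1{2k}.\qquad\square$$
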